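\title{Periodic solutions of the Hermitian curvature flow are Ricci-flat K\"ahler metrics}

\begin{abstract}
We prove that every periodic solution of the Hermitian curvature flow
$\partial_t g=-S^{(2)}+Q(T)$ on a compact complex manifold is stationary, as
conjectured by Ustinovskiy, and that its metric is K\"ahler and Ricci-flat. The
proof plays the volume against the minimum of a torsion-corrected scalar
curvature $\hat s$, which satisfies a heat equation with a nonnegative reaction
term. The same two quantities give rigidity of steady and expanding breathers,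
while shrinking ones need not be K\"ahler.
\end{abstract}

\section{The flow, the question and the results}\label{sec:intro}

Let $M$ be a compact complex manifold of complex dimension $n$ with complex
structure $J$, and let $g$ be a Hermitian metric on $M$. In local holomorphic
coordinates we write $g_{i\bar j}=g(\partial_i,\partial_{\bar j})$; the inverse
matrix $g^{i\bar j}$ is normalized by $g^{i\bar j}g_{k\bar j}=\delta^i_k$, and
repeated indices are summed. The \emph{Chern connection} $\nabla$ of $g$ is the
unique connection with $\nabla g=0$ and $\nabla J=0$ whose torsion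
$T(X,Y)=\nabla_XY-\nabla_YX-[X,Y]$ has no $(1,1)$-component. The torsion and
the curvature $\Omega(X,Y)=\nabla_X\nabla_Y-\nabla_Y\nabla_X-\nabla_{[X,Y]}$
have components
\begin{gather*}
T_{ij\bar k}=g(T(\partial_i,\partial_j),\partial_{\bar k})
=\partial_ig_{j\bar k}-\partial_jg_{i\bar k},\qquad
T^p_{ij}=g^{p\bar k}T_{ij\bar k},\qquad
T_{\bar i\bar jk}=\overline{T_{ij\bar k}},\\
\Omega_{i\bar jk\bar l}
=g(\Omega(\partial_i,\partial_{\bar j})\partial_k,\partial_{\bar l})
=-\partial_i\partial_{\bar j}g_{k\bar l}
+g^{p\bar q}\,\partial_ig_{k\bar q}\,\partial_{\bar j}g_{p\bar l}.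
\end{gather*}
The metric is K\"ahler exactly when $T=0$, so the torsion measures the failure
of the K\"ahler condition. The curvature has a pair of form indices $(i,\bar j)$
and a pair of endomorphism indices $(k,\bar l)$, and either pair can be traced:
\[
S^{(2)}_{k\bar l}=g^{i\bar j}\Omega_{i\bar jk\bar l},\qquad
\rho_{i\bar j}=g^{k\bar l}\Omega_{i\bar jk\bar l}
=-\partial_i\partial_{\bar j}\log\det(g_{k\bar l}).
\]
The tensor $S^{(2)}$ is the \emph{second Chern--Ricci curvature}; the formula
for $\rho$ is verified in Section~\ref{sec:basic}. Both tensors have the same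
trace $s=g^{k\bar l}S^{(2)}_{k\bar l}=g^{i\bar j}\rho_{i\bar j}$. If $T=0$, the
formula for $\Omega_{i\bar jk\bar l}$ is symmetric in $i,k$ and in $j,l$, so
$S^{(2)}=\rho$, and this common tensor is the Ricci curvature $\mathrm{Ric}$ of
the K\"ahler metric.

The \emph{Hermitian curvature flow} (HCF) studied here is the member
\begin{equation}\label{eq:hcf}
\partial_tg_{i\bar j}=-S^{(2)}_{i\bar j}+Q(T)_{i\bar j},\qquad
Q(T)_{i\bar j}=-\tfrac12\,g^{k\bar l}g^{p\bar q}\,T_{kp\bar j}\,T_{\bar l\bar qi},
\end{equation}
of the Streets--Tian family of flows $\partial_tg=-S^{(2)}+Q(T)$. The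
second-order part of $-S^{(2)}_{k\bar l}$ is
$g^{i\bar j}\partial_i\partial_{\bar j}g_{k\bar l}$, so \eqref{eq:hcf} is a
nonlinear heat equation for the components of the metric. The term $Q(T)$ is of
first order and negative semidefinite: at a point where
$g_{i\bar j}=\delta_{ij}$ we have
$Q(T)_{i\bar j}\xi^i\overline{\xi^j}=-\frac12\sum_{k,p}|T_{kp\bar j}\overline{\xi^j}|^2$.
Torsion therefore shrinks the metric. On K\"ahler metrics \eqref{eq:hcf} is the
K\"ahler--Ricci flow $\partial_tg=-\mathrm{Ric}$.

A \emph{solution} is a smooth family $g(t)$, $t\in[0,t_0]$, $t_0>0$, of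
Hermitian metrics satisfying \eqref{eq:hcf}. It is \emph{periodic} if
$g(t_0)=g(0)$; equivalently, it extends $t_0$-periodically to a smooth solution
for all $t\ge0$. A metric is \emph{HCF-periodic} if it is the initial metric of
a periodic solution. A solution is \emph{stationary} if $g(t)=g(0)$ for all $t$.

Heat equations dissipate, so one does not expect a solution to return to its
starting point unless it never moved. The simplest solutions agree: a
K\"ahler--Einstein metric with $\mathrm{Ric}=\kappa g$ evolves as
$(1-\kappa t)g$, which is periodic only for $\kappa=0$. Ustinovskiy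
\cite{Ust} proved that if $M$ admits an HCF-periodic metric, then the pull-back
of the canonical bundle of $M$ to the universal cover is holomorphically
trivial, and conjectured that, as in the Ricci flow case, the HCF admits only
stationary periodic solutions. Even for a stationary solution it is not evident
from the equation $S^{(2)}=Q(T)$ that the torsion must vanish. We prove the
conjecture together with this vanishing.

\begin{theorem}\label{thm:A}
Let $g(t)$, $t\in[0,t_0]$, be a solution of the HCF on a compact complex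
manifold with $g(t_0)=g(0)$. Then $g(t)=g(0)$ for all $t$, and $g(0)$ is
K\"ahler and Ricci-flat. Conversely, Ricci-flat K\"ahler metrics are stationary.
\end{theorem}

\begin{corollary}\label{cor:yau}
A compact complex manifold $M$ admits an HCF-periodic metric if and only if it
admits a K\"ahler metric and $c_1(M)=0$ in $H^2(M,\mathbb R)$.
\end{corollary}

Theorem~\ref{thm:A} follows from monotonicity properties of arbitrary
solutions. Let $\tau_i=T^k_{ki}$ be the torsion $(1,0)$-form and put
\begin{equation}\label{eq:shat}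
P_{i\bar j}=\rho_{i\bar j}-\partial_{\bar j}\tau_i,\qquad
\hat s=g^{i\bar j}P_{i\bar j}=s-g^{i\bar j}\partial_{\bar j}\tau_i .
\end{equation}
Up to sign the $\partial_{\bar j}\tau_i$ are the components of
$\bar\partial\tau$, so $P$ is a tensor and $\hat s$ is a function on $M$. The
tensor $P$ need not be Hermitian, but $\hat s$ is real
(Lemma~\ref{lem:theta}). For K\"ahler metrics $P=\mathrm{Ric}$ and $\hat s=s$.

\begin{theorem}\label{thm:B}
Let $g(t)$, $t\in[0,t_0]$, be a solution of the HCF on a compact complex
manifold $M$ of dimension $n$. Let $m(t)=\min_M\hat s(\cdot,t)$ and let $V(t)$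
be the volume of $(M,g(t))$.
\begin{enumerate}
\item[(i)] The function $m$ is Lipschitz and nondecreasing, and $m'\ge m^2/n$
almost everywhere.
\item[(ii)] If $m(0)\ge0$, then $V$ is nonincreasing. If moreover
$V(t_0)=V(0)$, then $g$ is stationary, K\"ahler and Ricci-flat.
\item[(iii)] If $m(t_0)\le0$, then $mV^{1/n}$ is nondecreasing on $[0,t_0]$. If
moreover $m(t_0)<0$ and $mV^{1/n}$ takes equal values at $0$ and $t_0$, then
$g(0)$ is K\"ahler--Einstein with $\mathrm{Ric}=\frac{m(0)}ng(0)$, and
$g(t)=\bigl(1-\frac{m(0)}nt\bigr)g(0)$.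
\item[(iv)] Suppose that $g(t_0)=c\,\varphi^*g(0)$ with $c>0$ and $\varphi$ a
biholomorphism of $M$. If $c=1$, then $g$ is stationary, K\"ahler and
Ricci-flat. If $c>1$, then $g(t)=\bigl(1-\frac{m(0)}nt\bigr)g(0)$ with $g(0)$
K\"ahler--Einstein of negative Ricci curvature.
\item[(v)] In contrast, for every $c\in(0,1)$ there are a compact complex
manifold and a non-K\"ahler solution on it with $g(t_0)=c\,g(0)$.
\end{enumerate}
\end{theorem}

A solution as in (iv) is called a \emph{breather}: steady for $c=1$, expanding
for $c>1$, shrinking for $c<1$. The proofs are self-contained and do not use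
the theorem of \cite{Ust} quoted above; only Corollary~\ref{cor:yau} (Yau's
theorem) and part (v) (existence of cocompact lattices) rest on outside results.

\section{The argument in complex dimension one}\label{sec:curve}

Let $n=1$. The torsion is antisymmetric in $i,j$, so it vanishes. In a local
coordinate $z$ write $g=g_{1\bar1}$, $h=1/g$ and
$\Delta=h\,\partial_z\partial_{\bar z}$. The flow reads
$g_t=(\log g)_{z\bar z}$, and $s=\hat s=h(\log h)_{z\bar z}$. Hence
$(\log h)_t=-g_t/g=s$, and since the area form is a constant multiple of $g$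
times Lebesgue measure,
\[
s_t=h_t(\log h)_{z\bar z}+h\,s_{z\bar z}=\Delta s+s^2,\qquad
V'=-\int_Ms\,dV .
\]
At a spatial minimum $\Delta s\ge0$, so $m=\min_M s$ satisfies $m'\ge m^2$
(this step is made precise in Section~\ref{sec:evol}). Along a periodic
solution $\int_0^{t_0}m'\,dt=0$, which forces $m\equiv0$, that is, $s\ge0$
everywhere. Then $V'\le0$, and since $V$ is periodic too, $s\equiv0$ and
$h_t=0$. This is the scheme of the general proof: \emph{the minimum of a scalar
curvature can only rise, so periodicity gives the curvature a sign; the sign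
makes the volume fall, so periodicity kills the integrand.}

The derivation of the equation for $s$ just given does not extend well to
metrics with torsion (Section~\ref{sec:basic}). Here is a second one that does.
In terms of $h$ the flow is a quadratic equation, and $s$ splits into two
pieces:
\[
h_t=h\,h_{z\bar z}-h_zh_{\bar z},\qquad s=h_{z\bar z}-|h_z|^2/h .
\]
Differentiate the flow in $z$ and then in $\bar z$. Each time, the term produced
by differentiating the coefficient of $\Delta$ cancels against a term from
$h_zh_{\bar z}$: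
\begin{align*}
(h_z)_t&=\Delta h_z+h_zh_{z\bar z}-h_{zz}h_{\bar z}-h_zh_{z\bar z}
=\Delta h_z-h_{zz}h_{\bar z},\\
(h_{z\bar z})_t&=\Delta h_{z\bar z}+h_{\bar z}h_{zz\bar z}
-h_{zz\bar z}h_{\bar z}-|h_{zz}|^2=\Delta h_{z\bar z}-|h_{zz}|^2 .
\end{align*}
The last term has the wrong sign, but $h_{z\bar z}$ depends on the coordinate
and the correction $|h_z|^2/h$ is still to be taken into account. Fix a point
$z=0$ and a time. Replacing $z$ by $z+bz^2$ multiplies $h$ by $|1+2bz|^2$, so we
may assume $h_z=0$ there. Then $|h_z|^2/h$ vanishes to second order: its time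
derivative is $0$ and its Laplacian is $|h_{zz}|^2+h_{z\bar z}^2=|h_{zz}|^2+s^2$.
Subtracting, we recover $s_t=\Delta s+s^2$.

\section{Basic identities, and why $s$ is not the right function}\label{sec:basic}

From now on $n$ is arbitrary. We write $h^{i\bar j}=g^{i\bar j}$, since the
inverse metric will be the unknown; note $\overline{h^{i\bar j}}=h^{j\bar i}$
and $h^{i\bar j}g_{i\bar l}=\delta^{\bar j}_{\bar l}$. Put
$u=\log\det(g_{i\bar j})$, a local function, and
$\Delta f=h^{p\bar q}\partial_p\partial_{\bar q}f$. Norms are taken with $g$ and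
summed over all values of all indices: at a point where
$g_{i\bar j}=\delta_{ij}$,
\[
|\tau|^2=\sum_i|\tau_i|^2,\qquad |T|^2=\sum_{k,p,j}|T_{kp\bar j}|^2,\qquad
|P|^2=\sum_{i,j}|P_{i\bar j}|^2 ,
\]
and any point can be brought to this form by a linear change of coordinates.

\emph{Derivatives of $h$ and $u$.} If $D$ is any of $\partial_t$, $\partial_p$,
$\partial_{\bar q}$, then differentiating $h^{i\bar l}g_{k\bar l}=\delta^i_k$
and using Jacobi's formula for the derivative of a determinant gives
\begin{equation}\label{eq:der}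
Dh^{i\bar j}=-h^{i\bar l}h^{k\bar j}\,Dg_{k\bar l},\qquad
Du=h^{k\bar l}\,Dg_{k\bar l}.
\end{equation}
Applying $\partial_i$ to $\partial_{\bar j}u=h^{p\bar l}\partial_{\bar j}g_{p\bar l}$
we get
$\partial_i\partial_{\bar j}u=h^{k\bar l}\partial_i\partial_{\bar j}g_{k\bar l}
-h^{p\bar q}h^{k\bar l}\partial_ig_{k\bar q}\,\partial_{\bar j}g_{p\bar l}
=-h^{k\bar l}\Omega_{i\bar jk\bar l}$, which is the formula
$\rho_{i\bar j}=-\partial_i\partial_{\bar j}u$ stated in the introduction.

\emph{Change of coordinates.} If $w=w(z)$ is a holomorphic change of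
coordinates with Jacobian determinant $\mathcal J=\det(\partial w/\partial z)$,
then $u^{(w)}=u^{(z)}-\log|\mathcal J|^2$. As $\mathcal J$ is holomorphic,
\begin{equation}\label{eq:u}
\partial u^{(w)}=\partial u^{(z)}-d\mathcal J/\mathcal J ,
\end{equation}
and $d\mathcal J/\mathcal J$ is a closed holomorphic $1$-form.

\emph{Divergence theorem.} The volume form $dV$ is $e^u$ times a constant
multiple of Lebesgue measure in the coordinates. For a vector field
$X=X^\alpha\partial_\alpha$ in real coordinates,
$d(\iota_X\,dV)=e^{-u}\partial_\alpha(e^uX^\alpha)\,dV$, and the integral of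
this form over the closed manifold $M$ vanishes by Stokes' theorem. The
statement is complex linear in $X$. A global field $W=W^{\bar j}\partial_{\bar j}$
has components $\frac12W^{\bar j}$ and $\frac{\sqrt{-1}}2W^{\bar j}$ along
$\partial_{x^j}$ and $\partial_{y^j}$, where $z^j=x^j+\sqrt{-1}\,y^j$, so
\begin{equation}\label{eq:div}
\int_Me^{-u}\,\partial_{\bar j}\bigl(e^uW^{\bar j}\bigr)\,dV=0 .
\end{equation}

\emph{The volume density along the flow.} Since
$h^{i\bar j}Q(T)_{i\bar j}=-\frac12|T|^2$, equations \eqref{eq:der} and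
\eqref{eq:hcf} give
\begin{equation}\label{eq:ut}
\partial_tu=-s-\tfrac12|T|^2 .
\end{equation}

By \eqref{eq:ut}, $s\ge0$ makes the volume decrease, so $s$ is the first
candidate for the scheme of Section~\ref{sec:curve}. Imitating the first
derivation there, we have
$\partial_t\rho_{i\bar j}=\partial_i\partial_{\bar j}(s+\frac12|T|^2)$ and
\[
\partial_ts=\Delta s+\tfrac12\Delta|T|^2
+h^{i\bar l}h^{k\bar j}\bigl(S^{(2)}_{k\bar l}-Q(T)_{k\bar l}\bigr)\rho_{i\bar j}.
\]
For K\"ahler metrics the last two terms reduce to $|\mathrm{Ric}|^2$. In general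
neither has an evident sign: $\Delta|T|^2$ is not controlled at a minimum of
$s$, and the last term pairs two different tensors. We therefore follow the
second derivation, which begins by rewriting the flow for $h$.

\section{The flow of the inverse metric}\label{sec:inverse}

The curvature $S^{(2)}$ is a rational expression in $g$ and its derivatives.
With the torsion term of \eqref{eq:hcf}, the equation for $h$ is a quadratic
polynomial, as in dimension one. This is the first of two places where the exact
form of $Q(T)$ is used; the second is the sign in \eqref{eq:ut}.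

\begin{lemma}\label{lem:inv}
A family of Hermitian metrics solves the HCF if and only if, in local
holomorphic coordinates,
\begin{equation}\label{eq:inv}
\partial_th^{i\bar j}=h^{p\bar q}\,\partial_p\partial_{\bar q}h^{i\bar j}
-\partial_ph^{i\bar q}\,\partial_{\bar q}h^{p\bar j}.
\end{equation}
\end{lemma}

\begin{proof}
By \eqref{eq:der}, the HCF is equivalent to
$\partial_th^{i\bar j}=h^{i\bar l}h^{k\bar j}(S^{(2)}_{k\bar l}-Q(T)_{k\bar l})$,
so we must show that this tensor equals the right side of \eqref{eq:inv}. A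
linear change of coordinates has constant Jacobian matrix, so under it partial
derivatives of components transform tensorially. Hence we may assume
$g_{i\bar j}=\delta_{ij}$ at the given point, where the target is
$S^{(2)}_{j\bar i}-Q(T)_{j\bar i}$. There $Dh^{i\bar j}=-Dg_{j\bar i}$, and
applying $\partial_p$ to
$\partial_{\bar q}h^{i\bar j}=-h^{i\bar l}h^{k\bar j}\partial_{\bar q}g_{k\bar l}$
gives
\[
\partial_p\partial_{\bar q}h^{i\bar j}
=-\partial_p\partial_{\bar q}g_{j\bar i}
+\sum_k\partial_pg_{j\bar k}\,\partial_{\bar q}g_{k\bar i}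
+\sum_k\partial_pg_{k\bar i}\,\partial_{\bar q}g_{j\bar k}.
\]
The first two terms are $\Omega_{p\bar qj\bar i}$. Thus
\[
\Delta h^{i\bar j}=S^{(2)}_{j\bar i}
+\sum_{p,k}\partial_pg_{k\bar i}\,\partial_{\bar p}g_{j\bar k},\qquad
\partial_ph^{i\bar q}\,\partial_{\bar q}h^{p\bar j}
=\sum_{p,k}\partial_pg_{k\bar i}\,\partial_{\bar k}g_{j\bar p}.
\]
Since $T_{\bar p\bar kj}=\partial_{\bar p}g_{j\bar k}-\partial_{\bar k}g_{j\bar p}$
is antisymmetric in $p,k$, the difference is
\[
S^{(2)}_{j\bar i}+\sum_{p,k}\partial_pg_{k\bar i}\,T_{\bar p\bar kj}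
=S^{(2)}_{j\bar i}+\tfrac12\sum_{p,k}T_{pk\bar i}\,T_{\bar p\bar kj}
=S^{(2)}_{j\bar i}-Q(T)_{j\bar i}.\qedhere
\]
\end{proof}

\section{The function $\hat s$ as a corrected double divergence}\label{sec:shat}

In dimension one we differentiated $h$ in $z$ and $\bar z$. To obtain a scalar
from $h^{i\bar j}$ in the same way, we contract the derivatives with the free
indices. In local coordinates put
\[
v^{\bar j}=\partial_ih^{i\bar j},\qquad
\bar v^{\,i}=\overline{v^{\bar i}}=\partial_{\bar j}h^{i\bar j},\qquad
E=\partial_i\partial_{\bar j}h^{i\bar j}=\partial_{\bar j}v^{\bar j}.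
\]
These are not tensors. To see how they depend on the coordinates, lower the
index of $v$: let
\[
\theta_i=-g_{i\bar q}v^{\bar q},\qquad \bar\theta_{\bar j}=\overline{\theta_j},
\qquad|\theta|^2=h^{i\bar j}\theta_i\bar\theta_{\bar j},
\]
so that $v^{\bar j}=-h^{i\bar j}\theta_i$ and
$\bar v^{\,i}=-h^{i\bar j}\bar\theta_{\bar j}$. Let also
$G_{pi}=\partial_p\tau_i-\partial_i\tau_p$ be the tensor of components of
$\partial\tau$, with $|G|^2=\sum_{p,i}|G_{pi}|^2$ where
$g_{i\bar j}=\delta_{ij}$.

\begin{lemma}\label{lem:theta}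
\begin{enumerate}
\item[(a)] $\theta_i=\partial_iu+\tau_i$. Consequently
$P_{i\bar j}=-\partial_{\bar j}\theta_i$ and
$G_{pi}=\partial_p\theta_i-\partial_i\theta_p$.
\item[(b)] $\hat s=E-|\theta|^2$. In particular, $\hat s$ is real.
\item[(c)] Around any point $x$ there are holomorphic coordinates in which
$\theta(x)=0$ and $g_{i\bar j}(x)=\delta_{ij}$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) From $\partial_k(g_{i\bar q}h^{k\bar q})=0$ we get
$\theta_i=h^{k\bar q}\partial_kg_{i\bar q}$, while
$\partial_iu=h^{k\bar q}\partial_ig_{k\bar q}$ by \eqref{eq:der}. The difference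
is $h^{k\bar q}T_{ki\bar q}=\tau_i$. The formulas for $P$ and $G$ follow from
$\rho_{i\bar j}=-\partial_{\bar j}\partial_iu$ and
$\partial_p\partial_iu=\partial_i\partial_pu$.

(b) We compute
$E=-\partial_{\bar j}(h^{i\bar j}\theta_i)
=-\bar v^{\,i}\theta_i-h^{i\bar j}\partial_{\bar j}\theta_i=|\theta|^2+\hat s$.
Moreover $\overline E=\partial_{\bar i}\partial_jh^{j\bar i}=E$.

(c) By (a) and \eqref{eq:u}, the $1$-form $\theta=\theta_i\,dz^i$ changes by
$-d\mathcal J/\mathcal J$ under a change of coordinates, because $\tau$ is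
global. Let $z$ be centered at $x$ and put $w^1=z^1(1+\sum_kb_kz^k)$ and
$w^k=z^k$ for $k\ge2$. Then
$\mathcal J=\partial w^1/\partial z^1=1+b_1z^1+\sum_kb_kz^k$, so
$d\mathcal J/\mathcal J=2b_1\,dz^1+\sum_{k\ge2}b_k\,dz^k$ at $x$, and the
constants $b_k$ can be chosen to make this equal to $\theta(x)$. A further
linear change has constant $\mathcal J$; it keeps $\theta(x)=0$ and normalizes
$g(x)$.
\end{proof}

\begin{remark}\label{rem:conn}
The Christoffel symbols of $\nabla$ are
$\Gamma^k_{ij}=h^{k\bar l}\partial_ig_{j\bar l}$. The proof of (a) shows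
$\partial_iu=\Gamma^k_{ik}$ and $\theta_i=\Gamma^k_{ki}$: the forms $\partial u$
and $\theta$ are the two traces of $\Gamma$. Both transform as connection forms
on $\Lambda^nT^{1,0}M$ in the frame $\partial_1\wedge\dots\wedge\partial_n$. The
first has curvature $\rho_{i\bar j}\,dz^i\wedge d\bar z^j$, and the second has
curvature
$d\theta=P_{i\bar j}\,dz^i\wedge d\bar z^j+\frac12G_{pi}\,dz^p\wedge dz^i$.
So passing from $s$ to $\hat s$ amounts to replacing one trace by the other.
\end{remark}

Before the general computation, here is a family with torsion in which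
everything is explicit.

\begin{example}[Hopf surface]\label{ex:hopf}
Let $M=(\mathbb C^2\setminus\{0\})/(z\sim2z)$ and
$h^{i\bar j}=a|z|^2\delta^{ij}+b\,z^i\bar z^j$ with real constants $a>0$,
$a+b>0$. The coefficients are homogeneous of degree two, so $h$ descends to $M$;
its eigenvalues are $a|z|^2$ and $(a+b)|z|^2$. From
$\partial_p\partial_{\bar q}h^{i\bar j}=a\delta_{pq}\delta^{ij}+b\delta^i_p\delta^j_q$,
$\partial_ph^{i\bar q}=a\bar z^p\delta^{iq}+b\delta^i_p\bar z^q$ and
$\partial_{\bar q}h^{p\bar j}=az^q\delta^{pj}+bz^p\delta^j_q$ we get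
\begin{align*}
\Delta h^{i\bar j}&=(2a^2+2ab)|z|^2\delta^{ij}+b^2z^i\bar z^j,\\
\partial_ph^{i\bar q}\,\partial_{\bar q}h^{p\bar j}
&=2ab|z|^2\delta^{ij}+(a^2+b^2)z^i\bar z^j .
\end{align*}
So \eqref{eq:inv} preserves the family and reduces to $a'=2a^2$, $b'=-a^2$.
Let $L=\log|z|^2$. Then $v^{\bar j}=(a+2b)\bar z^j$, and
$h^{i\bar j}\bar z^i=(a+b)|z|^2\bar z^j$, so $\theta=-\kappa\,\partial L$ with
$\kappa=\frac{a+2b}{a+b}$. Also $u=-2L+\mathrm{const}$. Hence
$\tau=\frac a{a+b}\partial L\ne0$, $G=0$,
$\rho_{i\bar j}=2\partial_i\partial_{\bar j}L$ and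
$P_{i\bar j}=\kappa\,\partial_i\partial_{\bar j}L$. The matrix
$\partial_i\partial_{\bar j}L=|z|^{-2}\delta_{ij}-|z|^{-4}\bar z^iz^j$ is
Hermitian of rank one and $\Delta L=a$. Therefore
\[
s=2a,\qquad \hat s=\frac{a(a+2b)}{a+b},\qquad |P|^2=\hat s^{\,2}.
\]
Thus $\hat s$ can have either sign while $s>0$. Along the flow $a+2b$ is
constant and $\bigl(\frac a{a+b}\bigr)'=\frac{a^2(a+2b)}{(a+b)^2}$, so
$\partial_t\hat s=\hat s^{\,2}=|P|^2$, as the next proposition predicts.
\end{example}

\section{Evolution of $\hat s$ and of its minimum}\label{sec:evol}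

\begin{proposition}\label{prop:s}
Along the HCF,
\[
\partial_t\hat s=\Delta\hat s+|P|^2+\tfrac12|G|^2 .
\]
\end{proposition}

\begin{proof}
We work in time-independent coordinates and first compute the evolution of $E$.
Applying $\partial_i$ to \eqref{eq:inv} gives
\[
\partial_tv^{\bar j}
=\partial_ih^{p\bar q}\,\partial_p\partial_{\bar q}h^{i\bar j}+\Delta v^{\bar j}
-\partial_pv^{\bar q}\,\partial_{\bar q}h^{p\bar j}
-\partial_ph^{i\bar q}\,\partial_i\partial_{\bar q}h^{p\bar j}.
\]
Exchanging the names of $i$ and $p$ in the last term turns it into the negative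
of the first, so
$\partial_tv^{\bar j}=\Delta v^{\bar j}-\partial_pv^{\bar q}\,\partial_{\bar q}h^{p\bar j}$.
Applying $\partial_{\bar j}$ gives
\[
\partial_tE=\partial_{\bar j}h^{p\bar q}\,\partial_p\partial_{\bar q}v^{\bar j}
+\Delta E-\partial_p\partial_{\bar j}v^{\bar q}\,\partial_{\bar q}h^{p\bar j}
-\partial_pv^{\bar q}\,\partial_{\bar q}\bar v^{\,p},
\]
and exchanging $j$ and $q$ in the third term cancels it against the first:
\begin{equation}\label{eq:E}
\partial_tE=\Delta E-\partial_pv^{\bar q}\,\partial_{\bar q}\bar v^{\,p}.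
\end{equation}
All terms containing third derivatives of $h$ outside $\Delta E$ have
disappeared.

It remains to subtract the evolution of $|\theta|^2$. In general coordinates
this produces many terms with an undifferentiated factor $\theta$; the
normalization in Lemma~\ref{lem:theta}(c) removes them. Fix $(x,t_1)$, choose
the coordinates of that lemma for $g(t_1)$ at $x$, and keep them fixed in time.
Let $A_{pi}=\partial_p\theta_i$. All the following identities hold at
$(x,t_1)$. Since $|\theta|^2=h^{i\bar j}\theta_i\bar\theta_{\bar j}$ is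
quadratic in $\theta$, we have $\partial_t|\theta|^2=0$, and in
$\Delta|\theta|^2$ only the terms with one derivative on $\theta$ and one on
$\bar\theta$ survive:
\[
\Delta|\theta|^2=\sum_{p,i}\bigl(\partial_p\theta_i\,\partial_{\bar p}\bar\theta_{\bar i}
+\partial_{\bar p}\theta_i\,\partial_p\bar\theta_{\bar i}\bigr)
=\sum_{p,i}|A_{pi}|^2+|P|^2 .
\]
Also $\partial_pv^{\bar q}=-A_{pq}$ and
$\partial_{\bar q}\bar v^{\,p}=-\overline{A_{qp}}$. By
Lemma~\ref{lem:theta}(b) and \eqref{eq:E},
\[
(\partial_t-\Delta)\hat s=(\partial_t-\Delta)E+\Delta|\theta|^2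
=|P|^2+\sum_{p,i}|A_{pi}|^2-\sum_{p,i}A_{pi}\overline{A_{ip}} .
\]
The last sum is real, because conjugation exchanges the roles of $p$ and $i$.
Hence the last two sums combine to
$\frac12\sum_{p,i}|A_{pi}-A_{ip}|^2=\frac12|G|^2$. Both sides of the resulting
identity are independent of the coordinates, and $(x,t_1)$ was arbitrary.
\end{proof}

The symmetric part of $A$ depends on the coordinates and cancels, as $h_{zz}$
did in dimension one; what remains is the full curvature of
Remark~\ref{rem:conn}.

\begin{proof}[Proof of Theorem~\ref{thm:B}(i)]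
By the Cauchy--Schwarz inequality at a point where $g_{i\bar j}=\delta_{ij}$,
$\hat s^{\,2}=|\sum_iP_{i\bar i}|^2\le n|P|^2$. Hence
$\partial_t\hat s\ge\Delta\hat s+\hat s^{\,2}/n$. The function $\hat s$ is
smooth on the compact set $M\times[0,t_0]$, so
$|m(t)-m(t')|\le\max|\partial_t\hat s|\cdot|t-t'|$. A Lipschitz function is
differentiable almost everywhere and is the integral of its derivative. Let $m$
be differentiable at $t\in(0,t_0)$ and choose $x$ with $\hat s(x,t)=m(t)$. For
small $\varepsilon>0$ we have $m(t-\varepsilon)\le\hat s(x,t-\varepsilon)$, so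
$m(t)-m(t-\varepsilon)\ge\hat s(x,t)-\hat s(x,t-\varepsilon)$ and
$m'(t)\ge\partial_t\hat s(x,t)$. At the minimum point $x$ the complex Hessian
$\partial_p\partial_{\bar q}\hat s$ is positive semidefinite, so its trace
$\Delta\hat s$ is nonnegative. Thus $m'(t)\ge m(t)^2/n\ge0$, and $m$ is
nondecreasing.
\end{proof}

\section{Evolution of the volume}\label{sec:vol}

We have gained a good equation by replacing $s$ with $\hat s$, but the volume
density \eqref{eq:ut} is governed by $s$. The difference
$s-\hat s=h^{i\bar j}\partial_{\bar j}\tau_i$ has no pointwise sign that we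
could use; its integral does.

\begin{proposition}\label{prop:vol}
Along the HCF,
\[
V'=-\int_M\bigl(\hat s+|\tau|^2+\tfrac12|T|^2\bigr)\,dV .
\]
\end{proposition}

\begin{proof}
By \eqref{eq:ut} and \eqref{eq:shat},
$V'=\int_M\partial_tu\,dV
=-\int_M(\hat s+h^{i\bar j}\partial_{\bar j}\tau_i+\frac12|T|^2)\,dV$.
Consider the global field $W=h^{i\bar j}\tau_i\,\partial_{\bar j}$. Using
$\partial_{\bar j}h^{i\bar j}=-h^{i\bar j}\bar\theta_{\bar j}$ and the conjugate
of Lemma~\ref{lem:theta}(a), we find
\[
e^{-u}\partial_{\bar j}\bigl(e^uh^{i\bar j}\tau_i\bigr)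
=h^{i\bar j}\partial_{\bar j}\tau_i
+\tau_ih^{i\bar j}\bigl(\partial_{\bar j}u-\bar\theta_{\bar j}\bigr)
=h^{i\bar j}\partial_{\bar j}\tau_i-|\tau|^2 .
\]
By \eqref{eq:div},
$\int_Mh^{i\bar j}\partial_{\bar j}\tau_i\,dV=\int_M|\tau|^2\,dV$.
\end{proof}

The integrand contains $|T|^2$. This is why equality in the volume estimates
below yields not only a curvature condition but also the K\"ahler condition.

\section{Rigidity}\label{sec:rigid}

\begin{proof}[Proof of Theorem~\ref{thm:B}(ii)]
If $m(0)\ge0$, then $m\ge0$ on $[0,t_0]$ by (i). So $\hat s\ge0$ on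
$M\times[0,t_0]$ and $V'\le0$ by Proposition~\ref{prop:vol}. If
$V(t_0)=V(0)$, then
\[
\int_0^{t_0}\!\!\int_M\bigl(\hat s+|\tau|^2+\tfrac12|T|^2\bigr)\,dV\,dt=0 .
\]
The three terms are continuous and nonnegative, so $\hat s\equiv0$ and
$T\equiv0$ on $M\times[0,t_0]$. Each $g(t)$ is therefore K\"ahler, and
$P=\rho=S^{(2)}=\mathrm{Ric}$. Vanishing of $\hat s$ is one scalar condition;
Proposition~\ref{prop:s} upgrades it to $|P|^2\equiv0$. Thus $g(t)$ is
Ricci-flat and $\partial_tg=-S^{(2)}+Q(T)=0$.
\end{proof}

To treat breathers we record how $m$ and $V$ transform. The definition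
\eqref{eq:shat} is natural under biholomorphisms. Under $g\mapsto cg$ the
function $u$ changes by a constant and $T^k_{ij}$ is unchanged, so $\rho$,
$\tau$ and $P$ are unchanged and $\hat s$ is divided by $c$. Hence
$g(t_0)=c\,\varphi^*g(0)$ implies
\begin{equation}\label{eq:scale}
m(t_0)=m(0)/c,\qquad V(t_0)=c^nV(0).
\end{equation}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv) for $c=1$, and of Theorem~\ref{thm:A}]
By \eqref{eq:scale} and (i),
$0=m(t_0)-m(0)=\int_0^{t_0}m'\,dt\ge\frac1n\int_0^{t_0}m^2\,dt$, so
$m\equiv0$. Since also $V(t_0)=V(0)$, part (ii) applies. The case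
$\varphi=\mathrm{id}$ is the first assertion of Theorem~\ref{thm:A}. For the
converse, a Ricci-flat K\"ahler metric has $T=0$ and
$S^{(2)}=\mathrm{Ric}=0$, so the constant family solves \eqref{eq:hcf}.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:yau}]
For a K\"ahler metric on $M$ the form
$\frac{\sqrt{-1}}{2\pi}\rho_{i\bar j}\,dz^i\wedge d\bar z^j$ represents $c_1(M)$
in $H^2(M,\mathbb R)$. An HCF-periodic metric is K\"ahler with $\rho=0$ by
Theorem~\ref{thm:A}, so $c_1(M)=0$. Conversely, Yau's theorem (the solution of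
the Calabi conjecture) provides a Ricci-flat K\"ahler metric on any compact
K\"ahler manifold with $c_1(M)=0$ in $H^2(M,\mathbb R)$, and such a metric is
stationary.
\end{proof}

\begin{remark}
Theorem~\ref{thm:A} also gives the statement of \cite{Ust} quoted in the
introduction. If $\rho=0$, the Chern connection of the canonical bundle is flat,
so its pull-back to the universal cover has a nowhere vanishing parallel
section, which is holomorphic because $\nabla^{0,1}=\bar\partial$.
\end{remark}

For an expanding breather neither $m$ nor $V$ returns to its initial value, but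
by \eqref{eq:scale} the scale-invariant product $mV^{1/n}$ does. This is the
reason for part (iii).

\begin{proof}[Proof of Theorem~\ref{thm:B}(iii)]
By (i), $m\le m(t_0)\le0$ on $[0,t_0]$. Proposition~\ref{prop:vol} can be
written as
\begin{equation}\label{eq:defect}
V'+mV=-\int_M\bigl((\hat s-m)+|\tau|^2+\tfrac12|T|^2\bigr)\,dV\le0 .
\end{equation}
The function $F=mV^{1/n}$ is Lipschitz, since $V$ is smooth and positive, and
almost everywhere
\[
F'=V^{1/n}\Bigl[\Bigl(m'-\frac{m^2}n\Bigr)+\frac m{nV}\,(V'+mV)\Bigr].
\]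
The first summand is nonnegative by (i). The second is a product of two
nonpositive factors; here $m\le0$ is used. So $F$ is nondecreasing.

Now let $m(t_0)<0$ and $F(0)=F(t_0)$. Then $F'=0$ almost everywhere, so both
summands vanish almost everywhere. Since $m<0$ throughout, we may divide by $m$
and obtain $V'+mV=0$ for almost every $t$, hence for all $t$ by continuity. By
\eqref{eq:defect}, $T\equiv0$ and $\hat s(\cdot,t)\equiv m(t)$ for all $t$. So
$m$ is smooth, $m'=m^2/n$ everywhere, $\Delta\hat s=0$ and $G=0$.
Proposition~\ref{prop:s} gives $|P|^2=m'=m^2/n$, and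
\[
\Bigl|P-\frac mn\,g\Bigr|^2=|P|^2-\frac{2m}n\,\hat s+\frac{m^2}n
=|P|^2-\frac{m^2}n=0 .
\]
As $g(t)$ is K\"ahler, $P=\mathrm{Ric}=S^{(2)}$. Thus
$\mathrm{Ric}(g(t))=\frac{m(t)}ng(t)$ and $\partial_tg=-\frac{m(t)}ng$, so
$g(t)$ is a positive multiple of $g(0)$ for each $t$. Since $\rho$ is scale
invariant, $\partial_tg=-\mathrm{Ric}(g(0))=-\frac{m(0)}ng(0)$, which integrates
to the stated formula.
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:B}(iv) for $c>1$]
If $m(0)\ge0$, then $V(t_0)\le V(0)$ by (ii), contradicting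
$V(t_0)=c^nV(0)>V(0)$. So $m(0)<0$. By \eqref{eq:scale}, $m(t_0)<0$ and
$m(t_0)V(t_0)^{1/n}=m(0)V(0)^{1/n}$, and (iii) applies; the Einstein constant
$m(0)/n$ is negative.
\end{proof}

\section{A shrinking non-K\"ahler solution, and the role of the hypotheses}\label{sec:examples}

For $c<1$ the relations \eqref{eq:scale} are compatible with $m\equiv0$ and a
decreasing volume, and by Proposition~\ref{prop:vol} the decrease can be paid
for by torsion alone. To realize this we look for a metric with $\Omega=0$ and
$T\ne0$, which a global holomorphic frame with nonzero brackets provides.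

\begin{proof}[Proof of Theorem~\ref{thm:B}(v)]
Let $\Gamma\subset SL_2(\mathbb C)$ be a cocompact torsion-free lattice; such
lattices exist, for example by Borel's theorem together with Selberg's lemma.
Let $M=\Gamma\backslash SL_2(\mathbb C)$, a compact complex threefold. The Pauli
matrices multiplied by $-\frac{\sqrt{-1}}2$ form a basis of
$\mathfrak{sl}_2(\mathbb C)$, and the corresponding left-invariant holomorphic
vector fields satisfy
\[
[X_1,X_2]=X_3,\qquad[X_2,X_3]=X_1,\qquad[X_3,X_1]=X_2 .
\]
Being left-invariant, they descend to a global holomorphic frame on $M$. Write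
$X_a=\xi_a^i\partial_i$ and, for $\lambda>0$, let
$h^{i\bar j}=\lambda\sum_a\xi_a^i\overline{\xi_a^j}$; this is the inverse of the
metric with $g(X_a,\overline{X_b})=\lambda^{-1}\delta_{ab}$. Put
$B^i_{ba}=\xi_b^p\partial_p\xi_a^i$, so that $[X_b,X_a]^i=B^i_{ba}-B^i_{ab}$.
Because the $\xi_a^i$ are holomorphic, $\partial_p$ acts only on $\xi$ and
$\partial_{\bar q}$ only on $\bar\xi$:
\begin{align*}
\Delta h^{i\bar j}&=\lambda^2\sum_{a,b}\xi_b^p\,\overline{\xi_b^q}\;
\partial_p\xi_a^i\;\overline{\partial_q\xi_a^j}
=\lambda^2\sum_{a,b}B^i_{ba}\overline{B^j_{ba}},\\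
\partial_ph^{i\bar q}\,\partial_{\bar q}h^{p\bar j}
&=\lambda^2\sum_{a,b}\partial_p\xi_a^i\;\overline{\xi_a^q}\;\xi_b^p\;
\overline{\partial_q\xi_b^j}
=\lambda^2\sum_{a,b}B^i_{ba}\overline{B^j_{ab}} .
\end{align*}
Antisymmetrizing in $a,b$, the right side of \eqref{eq:inv} equals
\[
\lambda^2\sum_{a,b}B^i_{ba}\,\overline{[X_b,X_a]^j}
=\frac{\lambda^2}2\sum_{a,b}[X_b,X_a]^i\,\overline{[X_b,X_a]^j}
=\lambda^2\sum_a\xi_a^i\overline{\xi_a^j},
\]
since each $X_a$ occurs, up to sign, as the bracket of exactly two ordered
pairs. So \eqref{eq:inv} reduces to $\lambda'=\lambda^2$. With $\lambda(0)=1$ we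
get $\lambda=(1-t)^{-1}$, that is, $g(t)=(1-t)g(0)$ for $t\in[0,1)$, and
$t_0=1-c$ gives $g(t_0)=c\,g(0)$.

In a holomorphic frame the connection matrix of $\nabla$ is built from the
inverse Gram matrix and $\partial$ of the Gram matrix. Here the Gram matrix is
constant on $M$, so the frame is parallel. Therefore
$T(X_a,X_b)=-[X_a,X_b]\ne0$ for $a\ne b$, and $g(t)$ is not K\"ahler.
\end{proof}

In this solution $\Omega=0$, because the frame is parallel, and $\tau=0$,
because $[X_a,X_b]$ has no component along $X_a$. Hence $P=0$ and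
$\hat s\equiv0$. This example and two more show what the hypotheses of
Theorem~\ref{thm:B} are for.

\emph{The volume condition in (ii) and the strict inequality $m(t_0)<0$ in
(iii).} On $\Gamma\backslash SL_2(\mathbb C)$ both $m$ and $mV^{1/n}$ vanish
identically, yet the solution is neither stationary nor K\"ahler.

\emph{The sign condition $m(t_0)\le0$ in (iii).} On $\mathbb{CP}^1$ take
$h=\frac\mu2(1+|z|^2)^2$. Then $(\log h)_{z\bar z}=2(1+|z|^2)^{-2}$, so
$\hat s=\mu$, the flow $h_t=h\hat s$ is $\mu'=\mu^2$, and the area is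
proportional to $\mu^{-1}$. For a product metric \eqref{eq:inv} decouples into
the equations of the factors, and $E$ and $|\theta|^2$ are additive, hence so is
$\hat s$. On $\mathbb{CP}^1\times\Gamma\backslash SL_2(\mathbb C)$ with
$\mu=(2-t)^{-1}$ and $\lambda=(1-t)^{-1}$ we thus have $n=4$, $m=\mu>0$, and $V$
proportional to $\mu^{-1}\lambda^{-3}$. So $mV^{1/4}$ is proportional to
$\bigl(\frac{1-t}{2-t}\bigr)^{3/4}$, which is strictly decreasing.

\emph{Compactness.} It enters through the existence of the minimum, the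
finiteness of $V$ and the divergence theorem. On $\mathbb C$ the family
$h=e^t+|z|^2$ satisfies $h\,h_{z\bar z}-|h_z|^2=e^t=h_t$, so
$g(t)=(e^t+|z|^2)^{-1}$ solves the flow. Moreover $g(t)=\varphi_t^*g(0)$ for
$\varphi_t(z)=e^{-t/2}z$. This is a steady breather that is not stationary, with
$\hat s=e^t/(e^t+|z|^2)>0$, infimum $0$ not attained, and infinite area. So the
case $c=1$ of (iv) fails without compactness.

\begin{thebibliography}{1}

\bibitem{Ust}
Yury Ustinovskiy,
\emph{Lie-Algebraic Curvature Conditions preserved by the Hermitian Curvature Flow},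
arXiv:1710.06035 (2017).

\end{thebibliography}
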